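# The summand $\mathbb E/\mathbb E(F^r+V^r)$ in the de Rham cohomology of the Suzuki curves

## 1. The ring $\mathbb F_p[F,V]/(FV,\,F^r+V^r)$

Fix a prime $p$ and an integer $r\ge 1$, and put
$$R=R_r=\mathbb F_p[F,V]/(FV,\;F^r+V^r).$$
In $\mathbb F_p[F,V]/(FV)$, with basis $1,F^i,V^j$ ($i,j\ge1$), the ideal generated by $F^r+V^r$ is spanned by $F^r+V^r$ and all $F^{i},V^{i}$ with $i>r$. So $R$ has basis
$$1,\;F,\dots,F^r,\;V,\dots,V^{r-1},\qquad \dim R=2r,\qquad F^{r+1}=V^{r+1}=0,\quad V^r=-F^r .$$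
Picture two strings leaving $1$, one of powers of $F$ and one of powers of $V$, whose ends are glued at $F^r=-V^r$. For $r=1$ the ring is $\mathbb F_p[F]/(F^2)$. For $r=3$ it has basis $1,F,F^2,F^3,V,V^2$. Since $F$ and $V$ are nilpotent, $R$ is local with maximal ideal $(F,V)$.

The ring is used as follows. We shall have a large $R$-module, we shall want to know how many free summands it has, and Proposition 1 says that this number is the rank of one operator, $F^r$.

For an $R$-module $M$ let the *socle* $\mathrm{soc}(M)$ be the set of elements killed by $F$ and by $V$. Every nonzero submodule $M_1\subseteq M$ meets the socle: take $0\ne u\in M_1$ and the largest $n$ with $(F,V)^nu\neq0$; this space lies in $M_1$ and is killed by $F$ and $V$.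

**Proposition 1.** (a) $\mathrm{soc}(R)=\mathbb F_pF^r$. (b) $R$ is injective as a module over itself. (c) Let $M$ be an $R$-module of finite dimension over $\mathbb F_p$ and let $j=\dim F^rM$. Then $M\cong R^{\,j}\oplus M'$ with $F^rM'=V^rM'=0$.

*Proof.* (a) Let $\alpha=c+\sum_{i\le r}a_iF^i+\sum_{j\le r-1}b_jV^j$ be killed by $F$ and $V$. Then $0=F\alpha=cF+\sum_{i\le r-1}a_iF^{i+1}$ gives $c=a_1=\dots=a_{r-1}=0$. Next, $0=V\alpha=\sum_{j\le r-1} b_jV^{j+1}$, where $V^r=-F^r\ne0$, gives all $b_j=0$. So $\alpha=a_rF^r$, and $F^r$ is indeed killed by $F$ and $V$.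

(b) Let $\lambda:R\to\mathbb F_p$ read off the coefficient of $F^r$. The map $R\to R^*=\mathrm{Hom}_{\mathbb F_p}(R,\mathbb F_p)$, $a\mapsto\lambda(a\,\cdot\,)$, is $R$-linear. Its kernel is an ideal. If the kernel were nonzero it would meet $\mathrm{soc}(R)$, hence contain $F^r$, but $\lambda(F^r\cdot1)=1$. So the map is injective, and by dimension $R\cong R^*$. The module $R^*$ is injective because $\mathrm{Hom}_R(M,R^*)=\mathrm{Hom}_{\mathbb F_p}(M,\mathbb F_p)$ is exact in $M$.

(c) Choose $m_1,\dots,m_j\in M$ such that the $F^rm_i$ form a basis of $F^rM$, and map $R^{\,j}\to M$ by $e_i\mapsto m_i$. On $\mathrm{soc}(R^{\,j})=\bigoplus\mathbb F_pF^re_i$ this map is injective by the choice of the $m_i$. Its kernel is a submodule that does not meet the socle, so it is $0$. As $R^{\,j}$ is injective, its image is a direct summand: $M\cong R^{\,j}\oplus M'$. Then $j=\dim F^rM=j+\dim F^rM'$, so $F^rM'=0$, and $V^r=-F^r$ vanishes on $M'$ too. $\square$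

## 2. The modules $\mathbb E/\mathbb E(F^a+V^b)$

Let $k=\bar{\mathbb F}_p$. The mod $p$ Dieudonné ring $\mathbb E=k[F,V]$ is the non-commutative ring generated over $k$ by $F,V$ with
$$FV=VF=0,\qquad F\lambda=\lambda^pF,\qquad \lambda V=V\lambda^p\qquad(\lambda\in k).$$
As a left $k$-vector space it has basis $1,F^i,V^j$ ($i,j\ge1$). On an $\mathbb E$-module, $F$ is $p$-linear and $V$ is $p^{-1}$-linear. Since $k$ is perfect, images and kernels of $F$ and $V$ are $k$-subspaces, and rank plus nullity is the dimension, as for linear maps.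

For $a,b\ge1$ put $M_{a,b}=\mathbb E/\mathbb E(F^a+V^b)$ and $M_r=M_{r,r}$. The left ideal is spanned over $k$ by $F^a+V^b$, by the $F^i$ with $i>a$ and by the $V^j$ with $j>b$. So $M_{a,b}$ has basis $1,F,\dots,F^a,V,\dots,V^{b-1}$, and $\dim_kM_{a,b}=a+b$. Here $V^b=-F^a$.

**Lemma 2.** $M_{a,b}$ is indecomposable.

*Proof.* $F$ and $V$ are nilpotent on $M_{a,b}$. If $M$ is a nonzero summand, then $FM+VM\neq M$: otherwise, iterating and using $FV=VF=0$, we get $M=F^nM+V^nM=0$ for large $n$. So two nonzero summands would make $M_{a,b}/(FM_{a,b}+VM_{a,b})$ at least two-dimensional. But this quotient is spanned by the class of $1$. $\square$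

By the Krull–Schmidt theorem, an $\mathbb E$-module of finite dimension over $k$ is a direct sum of indecomposables, unique up to isomorphism and order. The *multiplicity* of an indecomposable is the number of summands isomorphic to it.

The link with Section 1 is this. If $M$ is an $R_r$-module, then $M\otimes_{\mathbb F_p}k$ is an $\mathbb E$-module via $F(u\otimes\lambda)=Fu\otimes\lambda^p$ and $V(u\otimes\lambda)=Vu\otimes\lambda^{1/p}$. In particular
$$R_r\otimes k\cong M_r. \tag{1}$$
Indeed $R_r\otimes k$ is generated over $\mathbb E$ by $1\otimes1$, since $F^i(1\otimes 1)=F^i\otimes1$ and likewise for $V$. This generator is killed by $F^r+V^r$, so there is a surjection $M_r\to R_r\otimes k$, and both sides have dimension $2r$.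

## 3. Suzuki curves and the multiplicity of $M_{2m+1}$

Let $m\ge0$, and write throughout
$$N=q_0=2^m,\qquad q=2^{2m+1}=2N^2,\qquad r=2m+1,\quad\text{so } q=2^r .$$
The Suzuki curve $\mathcal S_m$ is the smooth projective connected curve over $\mathbb F_2$ with affine equation
$$y^q+y=x^{N}(x^q+x).$$
From here on $k=\bar{\mathbb F}_2$ except where a general $p$ is mentioned. Put $S=\mathcal S_m\otimes k$, with function field $K$. The mod $2$ Dieudonné module of $\mathcal S_m$ is the Dieudonné module $D=D_m$ of $\mathrm{Jac}(\mathcal S_m)[2]$; equivalently $D=H^1_{\rm dR}(S)$. We use the following standard facts (Oda, *Ann. Sci. ENS* 1969).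

* $\dim_kD=2g$, and in $D$ we have $\ker F=\operatorname{im}V=H^0(S,\Omega^1)$ and $\ker V=\operatorname{im}F$. Hence $\dim VD=\dim FD=g$.
* On $H^0(S,\Omega^1)$ the operator $V$ is the Cartier operator $\mathcal C$.
* Dieudonné modules are functorial (additively) and compatible with the base change $\mathbb F_p\to k$.

Recall $\mathcal C$. If $dx\ne0$ then $K=K^2\oplus xK^2$, and $\mathcal C\big((f_0^2+f_1^2x)\,dx\big)=f_1\,dx$. For instance $\mathcal C(dx)=0$, $\mathcal C(x\,dx)=dx$, $\mathcal C(x^2dx)=0$, $\mathcal C(x^3dx)=x\,dx$.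

The question, taken from Beth Malmskog, Rachel Pries, Colin Weir, "The de Rham cohomology of the Suzuki curves", arXiv:1710.08544 (2017), is to prove or disprove that the multiplicity of $M_{2m+1}=\mathbb E/\mathbb E(F^{2m+1}+V^{2m+1})$ in $D_m$ is $4^m$. The statement is true. Put
$$z=x^{2N+1}+y^{2N},\qquad w=xy^{2N}+z^{2N}.$$

**Theorem 3.** For all $m\ge0$:

1. $D_m\cong M_r^{\,4^m}\oplus D'$ with $F^rD'=V^rD'=0$. Hence the multiplicity of $M_r$ in $D_m$ is exactly $4^m$.
2. The decomposition in part 1 is defined over $\mathbb F_2$. Every indecomposable summand of $D_m$ on which $F^r$ or $V^r$ is nonzero is isomorphic to $M_r$; in particular $\mathbb E/\mathbb E(F^n+V^n)$ does not occur for $n>r$. Moreover $F^rD=V^rD$ is the span of the forms $\prod_{i=0}^{m-1}b_i^{2^{i+1}}dx$ with $b_i\in\{1,x,z,w\}$, and these $4^m$ forms are linearly independent.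
3. $D_1\cong M_3^{\,4}\oplus\mathbb E/\mathbb E(F^2+V^2)$.

**The case $m=0$ by hand.** The curve is $y^2+y=x^3+x^2$, an elliptic curve with invariant differential $dx$. So $\dim D=2$ and $VD=H^0(S,\Omega^1)=k\,dx$. Since $V(dx)=\mathcal C(dx)=0$, we have $dx\in\ker V=FD$, hence $FD=VD=k\,dx$. Pick $e\notin k\,dx$. As $\ker F=VD=k\,dx$ and $\ker V=FD=k\,dx$, we have $Fe=\mu\,dx$ and $Ve=\nu\,dx$ with $\mu,\nu\ne0$. Replacing $e$ by $\lambda e$ changes $(F+V)e$ into $(\lambda^2\mu+\lambda^{1/2}\nu)dx$, which vanishes if $\lambda^3=\nu^2/\mu^2$. Then $M_1\to D$, $1\mapsto\lambda e$, is surjective between spaces of dimension $2$. So $D_0\cong M_1$ and the multiplicity is $1=4^0$.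

## 4. Ranks of powers of $F$ and $V$ do not determine the multiplicity

In $M_r$ the longest nonzero power of $V$ is $V^r$, and it has rank $1$. So a natural first attempt is to compute the ranks of the powers $V^i$ on $D$, that is, of the powers of $\mathcal C$ on $H^0(S,\Omega^1)$, perhaps with the ranks of the $F^i$ as well, and to read off the multiplicity of $M_r$. This stops working exactly when one passes from ranks to summands. Compare
$$M_{3}\oplus M_{1}\qquad\text{and}\qquad M_{3,1}\oplus M_{1,3}.$$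
Both have dimension $8$. On $M_{a,b}$ the rank of $F^i$ is $\max(a+1-i,0)$ for $i\ge1$ (its image is spanned by $F^i,\dots,F^a$), and the rank of $V^i$ is $\max(b+1-i,0)$. So on both sums the ranks of $F,F^2,F^3$ are $4,2,1$, and so are those of $V,V^2,V^3$. Also $\ker F=\operatorname{im}V$ and $\ker V=\operatorname{im}F$ hold on each $M_{a,b}$: $\operatorname{im}V$ is spanned by $V,\dots,V^b$, it is killed by $F$ since $FV=0$, and it has the dimension $b$ of $\ker F$; symmetrically for $V$. Yet the multiplicity of $M_3$ is $1$ in the first sum and $0$ in the second, by Lemma 2 and Krull–Schmidt, since $\dim M_{3,1}=\dim M_{1,3}=4\neq6$.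

The sums differ in this respect: $F^3+V^3$ kills the generators of $M_3$ and $M_1$, while on the generator of $M_{3,1}$ it gives $F^3\ne0$ (here $V^3=0$). So we want the relation $F^r+V^r=0$. It makes no sense to ask for it as a $k$-linear relation, since $F^r$ and $V^r$ are semilinear over different automorphisms. Over the prime field, however, $F$ and $V$ are linear and commute, and they come from endomorphisms of the Jacobian. If the relation holds there, we have an $R_r$-module, and Proposition 1 turns a rank into a multiplicity.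

## 5. From an endomorphism relation to a multiplicity

**Theorem 4.** Let $B/\mathbb F_p$ be an abelian variety with Frobenius $\varphi$ and Verschiebung $\psi$, and suppose $\varphi^r+\psi^r\in p\,\mathrm{End}(B)$ for some $r\ge1$. Let $D$ be the Dieudonné module of $B[p]_{\bar{\mathbb F}_p}$. Then the multiplicity of $M_r=\mathbb E/\mathbb E(F^r+V^r)$ in $D$ is $\dim V^rD$, and $F^r,V^r$ kill a complement of the corresponding summand.

The proof also gives the following, under the same hypothesis: the decomposition is defined over $\mathbb F_p$; every indecomposable summand of $D$ on which $F^r$ or $V^r$ is nonzero is isomorphic to $M_r$; and $F^rD=V^rD$, $V^{r+1}D=0$.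

*Proof.* **Step 1: an $R_r$-module over $\mathbb F_p$.** Let $M_0$ be the Dieudonné module of $B[p]$ over $\mathbb F_p$. The Frobenius automorphism of $\mathbb F_p$ is trivial, so $F,V$ are commuting $\mathbb F_p$-linear maps on $M_0$. They are induced by $\varphi,\psi$, and $FV=0$. By functoriality $F^r+V^r$ is induced by $\varphi^r+\psi^r\in p\,\mathrm{End}(B)$, which is zero on $B[p]$. So $F^r+V^r=0$ on $M_0$, and $M_0$ is an $R_r$-module.

**Step 2: split and extend scalars.** By Proposition 1(c), $M_0\cong R_r^{\,j}\oplus M'$ with $j=\dim F^rM_0$ and $F^rM'=V^rM'=0$. Now $D=M_0\otimes k$ with $F,V$ extended semilinearly, so by (1)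
$$D\cong M_r^{\,j}\oplus D',\qquad D'=M'\otimes k,\qquad F^rD'=V^rD'=0 .$$

**Step 3: count.** $M_r$ is indecomposable by Lemma 2 and $F^rM_r\neq0$, so no summand of $D'$ is isomorphic to $M_r$. By Krull–Schmidt the multiplicity of $M_r$ is $j=\dim F^rM_0=\dim V^rM_0=\dim_kV^rD$, since $V^r=-F^r$ on $M_0$. An indecomposable summand of $D$ is isomorphic either to $M_r$ or to a summand of $D'$, and on the latter $F^r$ and $V^r$ vanish. Finally $F^rM_0=V^rM_0$ gives $F^rD=V^rD$, and then $V^{r+1}D=VF^rD=0$. $\square$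

It remains to verify the hypothesis for $B=\mathrm{Jac}(\mathcal S_m)$ with $p=2$, and to compute $\dim V^rD$.

## 6. The functions $z$, $w$ and their $q$-th powers

Purpose of this section: identities in the field $k(x,y)$, where $y$ is any root of $T^q+T=x^N(x^q+x)$ over $k(x)$. Irreducibility is not used here; it comes out in Section 7.

From $y^q=y+x^{N+q}+x^{N+1}$ and $2N^2=q$:
$$z^N=x^{q+N}+y^q=y+x^{N+1},\qquad\text{hence}\quad z^q=(z^N)^{2N}=y^{2N}+x^{q+2N}; \tag{2}$$
$$w^N=x^Ny^q+z^q=x^N y+x^{2N+q}+x^{2N+1}+y^{2N}+x^{q+2N}=z+x^Ny; \tag{3}$$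
$$w=y^2+xz. \tag{4}$$
For (4), compare $N$-th powers: $(y^2+xz)^N=y^{2N}+x^N(y+x^{N+1})=z+x^Ny=w^N$, and the $N$-th power map is injective.

Put $X=x^q$, $Y=y^q$, $Z=z^q$, $W=w^q$ and $s=x+X$. Then
$$y=Y+x^Ns,\qquad z=Z+x^{2N}s,\qquad w=Y^2+xZ+x^{2N}Xs,\qquad W=Y^2+XZ. \tag{5}$$
The first is the equation of the curve. By (2), $y^{2N}=Z+x^{2N}X$, so $z=x^{2N}x+y^{2N}=Z+x^{2N}s$. For the third, $z^{2N}=(z^N)^2=y^2+x^{2N+2}=Y^2+x^{2N}(x^2+X^2)+x^{2N+2}=Y^2+x^{2N}X^2$. Hence $w=xy^{2N}+z^{2N}=xZ+x^{2N}xX+Y^2+x^{2N}X^2=Y^2+xZ+x^{2N}Xs$. The last is the $q$-th power of (4). Finally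
$$w+Xz+Zx+W=0, \tag{6}$$
because by (5) both $w+W$ and $Xz+Zx$ equal $sZ+x^{2N}Xs$.

## 7. The place at infinity, the divisor of $dx$, the genus

**Step 1: pole orders.** Let $v$ be a place of $k(x,y)$ over $x=\infty$ with ramification index $e$, so $v(x)=-e$. The right side of the equation has valuation $-(N+q)e<0$. So $v(y)<0$, $q\,v(y)=-(N+q)e$, and $v(y)=-(1+\frac1{2N})e$. In $z^N=y+x^{N+1}$ the second term dominates since $N+1>1+\frac1{2N}$, so $v(z)=-(1+\frac1N)e$. In $w^N=z+x^Ny$ the second term dominates since $N+1+\frac1{2N}>1+\frac1N$, so $v(w)=-(1+\frac1N+\frac1q)e$. Therefore $e/q=v(z)-v(w)$ is an integer. As $e\le[k(x,y):k(x)]\le q$, we get $e=q$. So the equation is irreducible and there is a unique place $P_\infty$ over $\infty$. The pole orders of $x,y,z,w$ there are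
$$q,\qquad q+N,\qquad q+2N,\qquad q+2N+1, \tag{7}$$
and $z/w$ is a uniformizer at $P_\infty$. Each of $x,y,z,w$ has no other pole. The affine curve $C$ is smooth with $\Omega_C=\mathcal O_C\,dx$, because the $y$-derivative of the equation is $1$. So $S=C\cup\{P_\infty\}$, and $P_\infty$ is defined over $\mathbb F_2$.

**Step 2: the divisor of $dx$.** Even powers have derivative zero, so $dz=x^{2N}dx$ and $dw=y^{2N}dx$. Hence $d(z/w)=w^{-2}(wx^{2N}+zy^{2N})\,dx$. Inserting the definitions of $z,w$ and then (4),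
$$wx^{2N}+zy^{2N}=x^{2N+1}y^{2N}+x^{2N}z^{2N}+x^{2N+1}y^{2N}+y^{4N}=(xz+y^2)^{2N}=w^{2N}.$$
So $d(z/w)=w^{2N-2}dx$. The left side has order $0$ at $P_\infty$, and $dx$ has no zeros or poles on $C$. Therefore
$$\operatorname{div}(dx)=(2g-2)P_\infty,\qquad 2g-2=(2N-2)(q+2N+1),\qquad g=2N^3-N=N(q-1).$$
Consequently $H^0(S,\Omega^1)=L\big((2g-2)P_\infty\big)\,dx$.

## 8. The relation $\varphi^r+\psi^r=-2N$ on the Jacobian

Let $J=\mathrm{Jac}(\mathcal S_m)$ over $\mathbb F_2$, with Frobenius $\varphi$ and Verschiebung $\psi$, so $\varphi\psi=\psi\varphi=2$. Let $\pi=\varphi^r$ be the $q$-Frobenius of $J$ and $\Phi$ the $q$-Frobenius on $S(k)$. Since $P_\infty$ is rational, $\pi[P-P_\infty]=[\Phi(P)-P_\infty]$.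

**Step 1: a function with known zeros.** Identity (6) suggests fixing half of its arguments. For $P\in C(k)$ put
$$H_P=w+x(P)\,z+z(P)\,x+w(P).$$
By (7) its pole divisor is $(q+2N+1)P_\infty$. We find zeros at three points.

*At $P'=\Phi^{-1}(P)$.* Here $x(P)=x(P')^q$, and similarly for $z,w$. Adding (6) to $H_P$ gives
$$H_P=(x-x(P'))^q\,z+(z-z(P'))^q\,x+(w-w(P'))^q,$$
which has order at least $q$ at $P'$.

*At $P$.* Write $x_0=x(P)$, etc. Modulo $\mathfrak m_P^{2N}$ we may replace $x^{2N},y^{2N},z^{2N}$ by $x_0^{2N},y_0^{2N},z_0^{2N}$. So $z=x^{2N}x+y^{2N}\equiv x_0^{2N}x+y_0^{2N}$ and $w=y^{2N}x+z^{2N}\equiv y_0^{2N}x+z_0^{2N}$. Hence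
$$H_P\equiv x\,(y_0^{2N}+x_0^{2N+1}+z_0)+(z_0^{2N}+x_0y_0^{2N}+w_0)=0$$
by the definitions of $z$ and $w$ at $P$. The order at $P$ is at least $2N$.

*At $\Phi(P)$.* $H_P(\Phi P)=W(P)+x(P)Z(P)+z(P)X(P)+w(P)=0$ by (6) at $P$.

**Step 2: the divisor of $H_P$.** If $P\notin S(\mathbb F_{q^2})$, the points $P',P,\Phi(P)$ are distinct. The zeros found have total multiplicity at least $q+2N+1$, which is the degree of the pole divisor. So
$$\operatorname{div}H_P=q\,P'+2N\,\Phi(P')+\Phi^2(P')-(q+2N+1)P_\infty .$$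

**Step 3: the relation.** Hence $(\pi^2+2N\pi+q)[P'-P_\infty]=0$ for all but finitely many $P'\in S(k)$. The left side is a morphism $S\to J$ in $P'$, so it vanishes for all $P'$. As $S$ generates $J$, we get $\pi^2+2N\pi+q=0$ in $\mathrm{End}(J)$. Since $q=2^r=\psi^r\varphi^r=\psi^r\pi$, this reads $(\pi+2N+\psi^r)\pi=0$. Since $\pi$ is surjective,
$$\varphi^r+\psi^r=-2N\in2\,\mathrm{End}(J). \tag{8}$$
As a check, for $m=0$ equation (8) says that the trace of Frobenius is $-2$. Indeed $y^2+y=x^3+x^2$ has the points $(0,0),(0,1),(1,0),(1,1),\infty$ over $\mathbb F_2$, and $2+1-5=-2$.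

**Step 4: what remains.** Theorem 4 applies with $p=2$ and $B=J$. As $VD=H^0(S,\Omega^1)$, where $V$ acts as $\mathcal C$,
$$\text{multiplicity of }M_r=\dim_kV^rD=\dim_k\mathcal C^{2m}H^0(S,\Omega^1),\qquad \mathcal C^{2m+1}H^0(S,\Omega^1)=V^{r+1}D=0. \tag{9}$$
The second equation will be used as an input below.

## 9. Holomorphic forms are the polynomials of degree at most $2N-2$

**Lemma 5.** $H^0(S,\Omega^1)=\{f(x,y,z,w)\,dx:\ f\text{ a polynomial of total degree}\le2N-2\}$.

*Proof.* The inclusion "$\supseteq$" holds because by (7) such an $f$ has pole order at most $(2N-2)(q+2N+1)=2g-2$. For "$\subseteq$" we find a monomial basis of $L((2g-2)P_\infty)$.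

**Step 1: monomials with distinct pole orders.** Put $P=q+2N=2N(N+1)$ (a number, in this proof). The pole orders (7) are $P-2N,\ P-N,\ P,\ P+1$. Consider $x^ay^bz^cw^d$ with $0\le a\le N$, $b\in\{0,1\}$, $0\le d\le N-1$, $c\ge0$. Its pole order is
$$(a+b+c+d)P-\big(N(2a+b)-d\big).$$
The number $2a+b$ takes each value $0,\dots,2N+1$ exactly once. So the residues $-N(2a+b)+d$ modulo $P=N(2N+2)$ run through each residue class exactly once. The pole order thus determines $(a,b,d)$, and then $c$.

**Step 2: these are all the pole orders.** Let $\Lambda'$ be the set of pole orders from Step 1. In the residue class of $(a,b,d)$ the elements of $\Lambda'$ are $e_{abd}+cP$ with $c\ge0$ and $e_{abd}=(a+b+d)P-(N(2a+b)-d)$. So this class contributes $\lfloor e_{abd}/P\rfloor$ elements to $\mathbb N_0\setminus\Lambda'$. If $2a+b=0$, the floor is $d$. Otherwise $1\le N(2a+b)-d\le2N^2+N<P$, and the floor is $a+b+d-1$. There are $2N(N+1)$ triples, of which $N$ have $2a+b=0$, and the averages of $a,b,d$ over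 the triples are $\frac N2,\frac12,\frac{N-1}2$. So
$$|\mathbb N_0\setminus\Lambda'|=\sum(a+b+d)-\big(2N(N+1)-N\big)=N(N+1)\cdot2N-2N^2-N=2N^3-N=g.$$
By the Weierstrass gap theorem the set of all pole orders at $P_\infty$ of functions regular on $C$ has exactly $g$ gaps. It contains $\Lambda'$, which also has $g$ gaps, so it equals $\Lambda'$. Therefore the monomials of Step 1 with pole order at most $2g-2=(2N-2)(P+1)$ form a basis of $L((2g-2)P_\infty)$.

**Step 3: lowering the degree.** Suppose such a basis monomial has degree $\delta=a+b+c+d\ge2N-1$. The bound on its pole order says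
$$N(2a+b)-d\ \ge\ (\delta-2N+2)P-(2N-2).$$
If $\delta\ge2N$, the right side is at least $2P-2N+2=4N^2+2N+2$, but the left side is at most $2N^2+N$: impossible. If $\delta=2N-1$, the right side is $2N^2+2$. So $2a+b>2N$, that is, $a=N$, $b=1$ and $c+d=N-2$. (For $N=1$ this cannot occur.) By (3), $x^Ny\,z^cw^d=(w^N+z)z^cw^d$, a polynomial of degree at most $N+(N-2)=2N-2$. $\square$

## 10. The curve with $m=1$

Here $N=2$, $q=8$, $g=14$, $r=3$, $\dim D=28$. By Lemma 5 and (4), which removes $y^2=xz+w$, the $14$ forms $f\,dx$ with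
$$f\in\{1,x,y,z,w,x^2,xy,xz,xw,yz,yw,z^2,zw,w^2\}$$
span $H^0(S,\Omega^1)$, so they are a basis.

**Step 1: the Cartier operator.** By (2) and the definitions, $y=z^2+x^3$, $z=y^4+x^5$, $w=z^4+xy^4$. Writing each $f$ as $f_0^2+xf_1^2$, the operator $f\mapsto f_1$ sends $1,x^2,z^2,w^2$ to $0$, and
$$x\mapsto1,\quad y\mapsto x,\quad z\mapsto x^2,\quad w\mapsto y^2,\quad xy\mapsto z,\quad xz\mapsto y^2,\quad xw\mapsto z^2.$$
The remaining three use (4):
$$\begin{aligned}
yz&=(z^2+x^3)(y^4+x^5)=(y^4z^2+x^8)+x(xy^2+x^2z)^2, & xy^2+x^2z&=xw,\\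
yw&=(z^2+x^3)(z^4+xy^4)=(z^6+x^4y^4)+x(y^2z+xz^2)^2, & y^2z+xz^2&=zw,\\
zw&=(y^4+x^5)(z^4+xy^4)=(y^4z^4+x^6y^4)+x(y^4+x^2z^2)^2, & y^4+x^2z^2&=w^2 .
\end{aligned}$$
So $yz\mapsto xw$, $yw\mapsto zw$, $zw\mapsto w^2$. The image of $\mathcal C$ has basis $1,x,x^2,xz+w,z,z^2,xw,zw,w^2$. So the rank is $9$ and $\dim\ker(\mathcal C|_{H^0(S,\Omega^1)})=5$.

**Step 2: the multiplicity.** Apply $\mathcal C$ to this image: $x\mapsto1$, $z\mapsto x^2$, $xw\mapsto z^2$, $zw\mapsto w^2$, and $xz+w\mapsto y^2+y^2=0$, with the rest going to $0$. So $\mathcal C^2H^0(S,\Omega^1)$ is spanned by $b^2dx$ with $b\in\{1,x,z,w\}$, of dimension $4$. By (9) the multiplicity of $M_3$ in $D_1$ is $4$, and $D_1\cong M_3^{\,4}\oplus D'$ with $F^3D'=V^3D'=0$ and $\dim D'=28-24=4$.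

**Step 3: $D'$ is cyclic.** We have $FD\cap VD=\ker V\cap\ker F=\ker(\mathcal C|_{H^0(S,\Omega^1)})$, of dimension $5$. So $\dim(FD+VD)=14+14-5=23$ and $\dim D/(FD+VD)=5$. Each of the four copies of $M_3$ contributes $1$, so $\dim D'/(FD'+VD')=1$. As $F,V$ are nilpotent on $D'$, it follows that $D'=\mathbb Ee$ for some $e$. (If $L=\mathbb Ee$ and $D'=L+FD'+VD'$, then $D'/L$ equals its own $F$-image plus $V$-image, so it is $0$ as in Lemma 2.)

**Step 4: its relation.** Since $F^3=V^3=0$ and $FV=VF=0$ on $D'$, we have $FD'=\langle Fe,F^2e\rangle$ and $VD'=\langle Ve,V^2e\rangle$. The equalities $\ker F=\operatorname{im}V$ and $\ker V=\operatorname{im}F$ hold on $D$, hence on its summand $D'$. So $\dim FD'+\dim VD'=4$, and both dimensions equal $2$. As $\dim(FD'+VD')=3$, we get $\dim(FD'\cap VD')=1$. This line is $\ker V\cap\ker F$ on $D'$, and it contains the nonzero vectors $F^2e$ and $V^2e$. So $V^2e=\mu F^2e$ with $\mu\ne0$. For $\lambda\in k^\times$,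
$$(F^2+V^2)(\lambda e)=(\lambda^4+\lambda^{1/4}\mu)F^2e,$$
which is $0$ if $\lambda^{15}=\mu^4$. With this $\lambda$, $1\mapsto\lambda e$ defines a surjection $\mathbb E/\mathbb E(F^2+V^2)\to D'$ between spaces of dimension $4$, hence an isomorphism. This proves part 3 of Theorem 3. $\square$

## 11. All $2m$ Cartier steps as one coefficient

For $m=0$, (9) gives multiplicity $\dim H^0(S,\Omega^1)=g=1$, and $V D=k\,dx$. From now on $m\ge1$. The table of Section 10 was made one step at a time; in general we apply all $2m$ steps at once.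

**Step 1: iterating $\mathcal C$.** From $K=K^2\oplus xK^2$ we get by iteration that $1,x,\dots,x^{2^j-1}$ is a basis of $K$ over $K^{2^j}$. If $f=\sum_{i<2^j}f_i^{2^j}x^i$, then
$$\mathcal C^j(f\,dx)=f_{2^j-1}\,dx .$$
Indeed, grouping even and odd $i$ gives $\mathcal C(f\,dx)=\sum_{i'<2^{j-1}}f_{2i'+1}^{2^{j-1}}x^{i'}dx$, and induction on $j$ finishes. Now write $f=\sum_{i<q}c_ix^i$ with $c_i\in K^q$. Since $2^{2m}=q/2$ and $x^{q-1}=x^{q/2}\cdot x^{q/2-1}$, we have $\mathcal C^{2m}(f\,dx)=u\,dx$ with $u^{q/2}=c_{q/2-1}+c_{q-1}x^{q/2}$. On the other hand $\mathcal C^{2m+1}(f\,dx)=t\,dx$ with $t^q=c_{q-1}$. For holomorphic $f\,dx$ this vanishes by (9), so $c_{q-1}=0$ and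
$$\mathcal C^{2m}(f\,dx)=u\,dx,\qquad u^{q/2}=c_{q/2-1}. \tag{10}$$

**Step 2: a normal form for $f$.** Replacing $y^2$ by $xz+w$ does not raise the degree. So by Lemma 5 the holomorphic forms are exactly the $f\,dx$ with
$$f=G+yh,\qquad G,h\in k[x,z,w],\quad\deg G\le2N-2,\quad\deg h\le2N-3 .$$

**Step 3: separating $x$ from $q$-th powers.** By (5), $x,y,z,w$ are polynomials in $x$ and $x^N$ with coefficients in $k[X,Y,Z]\subset K^q$. To keep track, take $X,Y,Z,a,b$ as independent variables, set $W=Y^2+XZ$ and, from now on, $s=X+a$. For a polynomial $f$ in the variables $x,y,z,w$ let $\tilde f\in k[X,Y,Z][a,b]$ be the result of substituting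
$$x\mapsto a,\quad y\mapsto Y+bs,\quad z\mapsto Z+b^2s,\quad w\mapsto Y^2+aZ+b^2Xs .$$
This is a ring homomorphism. Specializing $X,Y,Z$ to $x^q,y^q,z^q$ and $a,b$ to $x,x^N$ gives back the function $f$ by (5), and $W$ specializes to $w^q$.

**Step 4: which exponents matter.** Each substituted expression has degree at most $1$ in $a$ and at most $2$ in $b$. So for $\deg f\le2N-2$ we have $\deg_a\tilde f\le2N-2$ and $\deg_b\tilde f\le4N-4$. The monomial $a^ib^j$ becomes $x^{i+Nj}$, with $i+Nj\le4N^2-2N-2<2q$, and $x^{q+i}=Xx^i$. So $c_{q/2-1}$ collects the terms with $i+Nj=\frac q2-1=N^2-1$, and $X$ times the terms with $i+Nj=\frac{3q}2-1=3N^2-1$. In both cases $i\equiv-1$ modulo $N$ and $0\le i\le2N-2$ force $i=N-1$; then $j=N-1$, respectively $j=3N-1$. Hence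
$$c_{q/2-1}=[a^{N-1}b^{N-1}]\tilde f+X\,[a^{N-1}b^{3N-1}]\tilde f, \tag{11}$$
where $[\,\cdot\,]$ denotes a coefficient.

**Step 5: parity in $b$.** $\tilde G$ and $\tilde h$ are polynomials in $a$ and $\beta=b^2$, while $N-1$ and $3N-1$ are odd. In $\tilde f=\tilde G+Y\tilde h+b\,s\tilde h$ only the last term contributes. So
$$c_{q/2-1}=A_N(h)+X\,B_N(h),\quad A_N(h)=[a^{N-1}\beta^{N/2-1}](s\tilde h),\quad B_N(h)=[a^{N-1}\beta^{3N/2-1}](s\tilde h). \tag{12}$$

## 12. Halving $N$

In this section $X,Y,Z$ are independent variables, $W=Y^2+XZ$, and $A_N(h),B_N(h)\in k[X,Y,Z]$ are defined by (12) for every $N=2^m$, $m\ge1$, and every $h\in k[x,z,w]$. The substitution does not depend on $N$, and this is what makes an induction possible.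

**Lemma 6.** Let $N=2^m$ with $m\ge1$, and let $h$ range over the polynomials in $k[x,z,w]$ of degree at most $2N-3$. Then $B_N(h)=0$ always, and the set of all $A_N(h)$ is the $k$-span $\Lambda_m$ of the products $\prod_{i=0}^{m-1}\nu_i^{2^i}$ with $\nu_i\in\{1,X,Z,W\}$.

*Proof.* Induction on $m$. Note $\tilde z=Z+\beta s$ and $\tilde w=Y^2+aZ+\beta Xs$.

**Step 1: $m=1$.** Here $h$ is a combination of $1,x,z,w$, so $s\tilde h$ has degree at most $1$ in $\beta$, and $B_2(h)=[a\beta^2](s\tilde h)=0$. The coefficient of $a\beta^0$ in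
$$s,\qquad sa,\qquad s(Z+\beta s),\qquad s(Y^2+aZ+\beta Xs)$$
is $1,\ X,\ Z,\ Y^2+XZ=W$ respectively. So the $A_2(h)$ fill out $\Lambda_1$.

**Step 2: splitting off squares, $m\ge2$.** Homogenize $h$ to the odd degree $2N-3$ with a variable $t$. In each monomial exactly one or exactly three of the exponents of $t,x,z,w$ are odd. Pull out the variables with odd exponent; the rest is a square. Since $k$ is perfect and we are in characteristic $2$, sums of squares with coefficients are squares. Setting $t=1$,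
$$h=\sum_{c\in\{t,x,z,w\}}c\,p_c^2+\sum_{c\in\{t,x,z,w\}}e_c\,p_c'^2,\qquad e_w=xz,\quad e_z=xw,\quad e_x=zw,\quad e_t=xzw,$$
where in the first sum $c=t$ means $1$. The degrees satisfy $\deg p_c\le N-2$ and $\deg p_c'\le N-3$. Conversely every choice of $p'_c$ of degree at most $N-3$ occurs, because $\sum e_cp_c'^2$ has degree at most $3+2(N-3)=2N-3$.

**Step 3: only odd–odd parts count.** We have $N\ge4$, so the exponents $N-1$, $\frac N2-1$, $\frac{3N}2-1$ are all odd. The squares $\tilde p^{\,2}$ involve only even powers of $a$ and of $\beta$. So in $s\tilde c$ and $s\tilde e_c$ only the part that is odd in $a$ *and* odd in $\beta$ matters. Note that $s^2=X^2+a^2$ is even in $a$.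

* $s$ and $sa$ have no $\beta$. The $\beta$-odd parts of $s\tilde z=sZ+\beta s^2$ and $s\tilde w=s(Y^2+aZ)+\beta Xs^2$ are $\beta s^2$ and $\beta Xs^2$, even in $a$. So all four $s\tilde c$ have odd–odd part $0$.
* $s\tilde e_w=s\,a\tilde z=asZ+a\beta s^2$ has odd–odd part $a\beta s^2\cdot1$.
* $s\tilde e_z=s\,a\tilde w=as(Y^2+aZ)+a\beta Xs^2$ has odd–odd part $a\beta s^2\cdot X$.
* $s\tilde e_x=s\tilde z\tilde w=(Z+\beta s)\big(s(Y^2+aZ)+\beta Xs^2\big)$ has $\beta$-odd part $\beta s^2(XZ+Y^2+aZ)=\beta s^2(W+aZ)$, so odd–odd part $a\beta s^2\cdot Z$.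
* $s\tilde e_t=s\,a\tilde z\tilde w$ has $\beta$-odd part $\beta s^2(aW+a^2Z)$, so odd–odd part $a\beta s^2\cdot W$.

**Step 4: the recursion.** Put $\nu_w=1$, $\nu_z=X$, $\nu_x=Z$, $\nu_t=W$. By Step 3 the relevant part of $s\tilde h$ is $\sum_c\nu_c\,a\beta\,(s\tilde p_c')^2$, and $[a^{2i}\beta^{2j}]\big((s\tilde p)^2\big)=\big([a^i\beta^j](s\tilde p)\big)^2$. After removing $a\beta$, the exponents $(N-2,\frac N2-2)$ and $(N-2,\frac{3N}2-2)$ halve to $(\frac N2-1,\frac N4-1)$ and $(\frac N2-1,\frac{3N}4-1)$, which are those of $A_{N/2}$ and $B_{N/2}$. Hence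
$$A_N(h)=\sum_c\nu_c\,A_{N/2}(p_c')^2,\qquad B_N(h)=\sum_c\nu_c\,B_{N/2}(p_c')^2 .$$
The $p'_c$ range independently over all polynomials of degree at most $N-3=2\cdot\frac N2-3$. By induction $B_N(h)=0$, and the values $A_N(h)$ form $\sum_{\nu\in\{1,X,Z,W\}}\nu\cdot\{\ell^2:\ell\in\Lambda_{m-1}\}$. Since $k$ is perfect, $\{\ell^2\}$ is the span of the products $\prod_{i=1}^{m-1}\nu_i^{2^i}$, so this sum is $\Lambda_m$. $\square$

For example, take $m=2$, $N=4$, and $h=xzw^3=e_t\cdot w^2$. Then $A_4(h)=W\cdot A_2(w)^2=W^3$. By (12) and (10), $u^{q/2}=w^{3q}$, so $\mathcal C^4(xyzw^3\,dx)=w^6\,dx$.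

## 13. The $4^m$ forms in $V^rD$

**Step 1: the image of $\mathcal C^{2m}$.** Let $m\ge1$, and let $\lambda_m\subset K$ be the $k$-span of the products $\prod_{i=0}^{m-1}b_i^{2^i}$ with $b_i\in\{1,x,z,w\}$. After specialization $X,Z,W$ become $x^q,z^q,w^q$, so, $k$ being perfect, $\Lambda_m$ becomes $\{\ell^q:\ell\in\lambda_m\}$. By (10), (12) and Lemma 6, $\mathcal C^{2m}H^0(S,\Omega^1)$ consists of the $u\,dx$ with $u^{q/2}=\ell^q$, $\ell\in\lambda_m$, that is, $u=\ell^2$. Hence
$$V^rD=\mathcal C^{2m}H^0(S,\Omega^1)=\{\ell^2\,dx:\ \ell\in\lambda_m\}, \tag{13}$$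
which is the span of the forms $\prod_{i=0}^{m-1}b_i^{2^{i+1}}dx$.

**Step 2: independence.** The products $\prod b_i^{2^i}$ are the $x^\alpha z^\gamma w^\delta$ where $\alpha,\gamma,\delta$ have binary expansions with disjoint supports among the first $m$ digits. There are $4^m$ choices of $(b_i)$, they give distinct triples, and $\alpha+\gamma+\delta\le N-1$. By (7) the pole order at $P_\infty$ is
$$(\alpha+\gamma+\delta)\,q+2N(\gamma+\delta)+\delta .$$
Since $2N(\gamma+\delta)+\delta\le(2N+1)(N-1)<2N^2=q$, the pole order determines $\alpha+\gamma+\delta$ and $2N(\gamma+\delta)+\delta$. Since $\delta<2N$, the latter determines $\gamma+\delta$ and $\delta$. So the $4^m$ pole orders are distinct and the products are linearly independent. Their squares are independent too, since $\sum c_i\ell_i^2=\big(\sum\sqrt{c_i}\,\ell_i\big)^2$.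

**Step 3: proof of Theorem 3, parts 1 and 2.** By (13) and Step 2, $\dim V^rD=4^m$ for $m\ge1$. For $m=0$ we saw $V^rD=VD=k\,dx$, which is the span of the single form given by the empty product. By (8), Theorem 4 applies to $J=\mathrm{Jac}(\mathcal S_m)$: the multiplicity of $M_r$ in $D_m$ is $\dim V^rD=4^m$, and $D_m\cong M_r^{\,4^m}\oplus D'$ with $F^rD'=V^rD'=0$. This is part 1. The statements accompanying Theorem 4 give that the decomposition is defined over $\mathbb F_2$, that every indecomposable summand with $F^r$ or $V^r$ nonzero is isomorphic to $M_r$, and that $F^rD=V^rD$, described explicitly by (13). Finally, for $n>r$ the module $M_n=\mathbb E/\mathbb E(F^n+V^n)$ is indecomposable with $F^rM_n\ne0$ and has dimension $2n\neq2r$, so it is not isomorphic to $M_r$ and cannot occur in $D_m$. This is part 2. Part 3 was proved in Section 10. $\blacksquare$
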